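\title{An individual invariance principle for random walks among deterministic time-dependent conductances}

\begin{abstract}
We consider the continuous-time random walk on $\mathbb Z^d$, $d\ge2$, that crosses the edge $e$ at time $t$ at rate $a_t(e)$, where $a$ is one fixed, deterministic family of symmetric conductances. Suppose that the space-time averages of the shifts of $a$ converge to an ergodic probability measure $\mathbb P$, and that the averages of $a^p$ and $a^{-q}$ over parabolic boxes stay bounded for some $p,q>1$ with $\frac1{p-1}+\frac1{q(p-1)}+\frac1q<\frac2d$. We prove that the walk does not explode and that, under diffusive scaling, it converges to a Brownian motion whose covariance is non-degenerate and depends only on $\mathbb P$. The proof solves a backward equation in the given environment, identifies its weak limit through a uniqueness theorem for harmonic coordinates under $\mathbb P$, and upgrades weak to uniform convergence by Moser iteration. The result extends to mixed space-time moment conditions.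 Two examples show that $p>1$ cannot be weakened to $p=1$ and that the conclusion can fail for bounded conductances when $q<d/2$.
\end{abstract}

\section{The problem and the results}\label{sec:intro}

\subsection{Environments and the walk}

Let $d\ge2$, let $e_1,\dots,e_d$ be the unit vectors of $\mathbb Z^d$, and let $E(\mathbb Z^d)$ be the set of ordered pairs $(x,y)$ of nearest neighbors, written $x\sim y$. Put $\Lambda_n=\{x\in\mathbb Z^d:|x|_\infty\le n\}$, and for $\Lambda\subseteq\mathbb Z^d$ let $E(\Lambda)$ be the set of edges with at least one endpoint in $\Lambda$.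

An \emph{environment} is a family $\omega=(\omega_t(e))_{t\in\mathbb R,\,e\in E(\mathbb Z^d)}$ such that each function $t\mapsto\omega_t(e)$ is locally Lebesgue integrable and positive, and $\omega_t(x,y)=\omega_t(y,x)$. Functions of $t$ that agree almost everywhere are identified. The set $\Omega$ of environments carries the product topology in which every coordinate $t\mapsto\omega_t(e)$ has the topology of $L^1_{\mathrm{loc}}(\mathbb R)$. The group $\mathbb R\times\mathbb Z^d$ acts on $\Omega$ by the shifts
$$[\tau_{t,x}\omega]_s(y,z)=\omega_{t+s}(y+x,z+x),$$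
so that $\tau_{t,x}\omega$ is the environment seen from the site $x$ at time $t$.

Fix an environment $a$. We study the time-inhomogeneous Markov chain $X$ with generator
$$\mathcal L_tu(x)=\sum_{y\sim x}a_t(x,y)\,[u(y)-u(x)].$$
Started from $x$ at time $t$ (law $P_{t,x}$, expectation $E_{t,x}$), it is built as follows. Let $c_s(z)=\sum_{y\sim z}a_s(z,y)$, let $\mathbf e_1,\mathbf e_2,\dots$ be independent standard exponential variables, and put $\mathsf T_0=t$, $X_t=x$. The chain stays at $X_{\mathsf T_k}$ until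
$$\mathsf T_{k+1}=\inf\Big\{r:\int_{\mathsf T_k}^rc_s(X_{\mathsf T_k})\,ds\ge\mathbf e_{k+1}\Big\},$$
and, given $\mathsf T_{k+1}=r<\infty$, it jumps to the neighbor $y$ with probability $a_r(X_{\mathsf T_k},y)/c_r(X_{\mathsf T_k})$. If $\lim_k\mathsf T_k<\infty$ the chain \emph{explodes} and is sent to a cemetery state. The Markov property holds because exponential variables have no memory. Since each $\mathsf T_k$, $k\ge1$, has a density on $(t,\infty)$, the law of $X$ does not change when $a$ is changed on a null set of times.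

\subsection{The question}

Nothing about $a$ is random. What replaces randomness is the assumption that $a$ has statistics.
\begin{itemize}
\item[(A1)] \emph{Averaging.} There is a Borel probability measure $\mathbb P$ on $\Omega$, with expectation $\mathbb E$, such that for every bounded continuous $F:\Omega\to\mathbb R$
$$\lim_{n\to\infty}\frac1{n^2}\int_0^{n^2}\frac1{|\Lambda_n|}\sum_{x\in\Lambda_n}F(\tau_{t,x}a)\,dt=\mathbb E[F].$$
\item[(A2)] \emph{Ergodicity.} Every Borel set that is invariant under all shifts $\tau_{t,x}$ has $\mathbb P$-measure $0$ or $1$.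
\item[(A3)] \emph{Moments.} There are $p,q>1$ with
\begin{equation}\label{eq:moments}
\sup_{n\ge1}\frac1{n^{d+2}}\int_0^{n^2}\sum_{e\in E(\Lambda_n)}a_t(e)^p\,dt<\infty,\qquad\sup_{n\ge1}\frac1{n^{d+2}}\int_0^{n^2}\sum_{e\in E(\Lambda_n)}a_t(e)^{-q}\,dt<\infty,
\end{equation}
\begin{equation}\label{eq:exponents}
\frac1{p-1}+\frac1{q(p-1)}+\frac1q<\frac2d.
\end{equation}
\end{itemize}
The measure $\mathbb P$ in (A1) is invariant under the shifts: $F\circ\tau_{s,y}$ is again bounded and continuous (Section~\ref{sec:averaging}), and its averages differ from those of $F$ by $O(1/n)$.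

\begin{definition}
An \emph{individual invariance principle} (IIP) holds for $a$ if there is a non-degenerate covariance matrix $\Sigma$ such that, under $P_{0,0}$, the law of $r\mapsto\frac1nX_{rn^2}$ converges weakly on the Skorokhod space $D([0,\infty),\mathbb R^d)$, as $n\to\infty$, to the law of a centered Brownian motion with covariance $\Sigma$.
\end{definition}

The problem, which we take from \cite{Biskup}, is to decide whether (A1)--(A3) imply an IIP.

For $a\equiv1$ each coordinate of $X_t$ has variance $2t$, and $\Sigma=2I$. In general, in time $n^2$ a diffusive walk explores a region of diameter $n$, and (A1) describes the frequencies of the local configurations in such a region; one therefore expects a Brownian limit whose covariance is a functional of $\mathbb P$. But frequencies are all that (A1) describes. It does not notice defects that occupy a vanishing fraction of space-time, whereas the walk, started at one given point of one given environment, may well notice them: a single slow vertex can hold it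 forever, and rare bursts of large conductance can move it by a macroscopic distance (Section~\ref{sec:examples}). For the same reason no statement about $\mathbb P$-almost every environment can settle the problem, since the whole orbit of $a$ may have $\mathbb P$-measure zero. Only the moment bounds \eqref{eq:moments} constrain the defects, and the question is whether under \eqref{eq:exponents} they constrain them enough.

\subsection{Results}

The answer is yes.

\begin{theorem}\label{thm:main}
Assume \textup{(A1)--(A3)}. Then $X$ started from $0$ at time $0$ almost surely does not explode, and an IIP holds. The covariance is $\Sigma=\bar A+\bar A^{T}$, where the matrix $\bar A$, defined in Lemma~\ref{lem:existence}, depends only on $\mathbb P$ and is positive definite. More generally, if $t_n\ge0$, $t_n/n^2\to s$ and $x_n/n\to y$, then the law of $r\mapsto\frac1nX_{t_n+rn^2}$ under $P_{t_n,x_n}$ converges to that of Brownian motion with covariance $\Sigma$ started at $y$.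
\end{theorem}

The proof allows different exponents in time and in space. For $b_t(e)\ge0$ and $k,l\in[1,\infty]$ let
$$\|b\|_{n;k,l}=\Big(\frac1{n^2}\int_0^{n^2}\Big(\frac1{n^d}\sum_{e\in E(\Lambda_n)}b_t(e)^{l}\Big)^{k/l}dt\Big)^{1/k},$$
where the inner norm is the maximum over $e$ if $l=\infty$ and the outer norm is the essential supremum over $t\in[0,n^2]$ if $k=\infty$.
\begin{itemize}
\item[(A3$'$)] There are $p_{\mathrm t},p_{\mathrm x},q_{\mathrm t},q_{\mathrm x}\in(1,\infty]$ with $\sup_n\|a\|_{n;p_{\mathrm t},p_{\mathrm x}}<\infty$, $\sup_n\|a^{-1}\|_{n;q_{\mathrm t},q_{\mathrm x}}<\infty$ and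
\begin{equation}\label{eq:mixed}
\frac1{p_{\mathrm x}}<\frac{1-1/p_{\mathrm t}}{1+1/q_{\mathrm t}}\Big(\frac2d-\frac1{q_{\mathrm x}}\Big).
\end{equation}
\end{itemize}

\begin{theorem}\label{thm:mixed}
Theorem~\ref{thm:main} remains true when \textup{(A3)} is replaced by \textup{(A3$'$)}.
\end{theorem}

For $p_{\mathrm t}=p_{\mathrm x}=p$ and $q_{\mathrm t}=q_{\mathrm x}=q$, multiplying \eqref{eq:mixed} by $\frac{p}{p-1}(1+\frac1q)$ gives $\frac1{p-1}(1+\frac1q)<\frac2d-\frac1q$, which is \eqref{eq:exponents}; so (A3) is a special case of (A3$'$), and we prove Theorem~\ref{thm:mixed} only. For $p_{\mathrm t}=q_{\mathrm t}=\infty$, as for time-independent environments, \eqref{eq:mixed} reads $\frac1{p_{\mathrm x}}+\frac1{q_{\mathrm x}}<\frac2d$.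

\begin{proposition}\label{prop:counter}
\begin{itemize}
\item[(a)] Let $1<q<d/2$. There is an environment with $a\le1$ that satisfies \textup{(A1)}, \textup{(A2)} and the second bound in \eqref{eq:moments}, and for which the IIP fails.
\item[(b)] There is an environment with $a\ge1$ that satisfies \textup{(A1)}, \textup{(A2)} and the first bound in \eqref{eq:moments} with $p=1$, and for which the IIP fails.
\end{itemize}
\end{proposition}

As $p\to\infty$, condition \eqref{eq:exponents} becomes $1/q<2/d$; by (a) this cannot be relaxed beyond the boundary case $q=d/2$. By (b), $p>1$ cannot be weakened to $p=1$. We make no claim that the joint condition on $(p,q)$ is optimal in between.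

\subsection{Outline of the proof}

Brownian motion $\mathsf B$ with covariance $\Sigma$ is characterized by the fact that $f(\mathsf B_r)-\int_0^rh(\mathsf B_u)\,du$ is a martingale for all test functions $f$, where $h=\frac12\sum_{i,j}\Sigma_{ij}\partial_i\partial_jf$. Put $f_n=f(\cdot/n)$ and $h_n=h(\cdot/n)$. The martingale that the chain provides has $\mathcal L_tf_n$ in place of $n^{-2}h_n$, and these two are not close: $n^2\mathcal L_tf_n(x)$ contains the terms $n\,[a_t(x,x+e_i)-a_t(x-e_i,x)]\,\partial_if(x/n)$ of order $n$. One has to add to $f_n$ a small correction $w_n$ with $(\partial_t+\mathcal L_t)(f_n+w_n)\approx n^{-2}h_n$.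

A natural attempt is to build $w_n$ from harmonic coordinates, that is, solutions of $(\partial_t+\mathcal L_t)\psi=0$ that grow linearly in space. Their gradients can be constructed as functions on $\Omega$ (Section~\ref{sec:harmonic}), but only up to $\mathbb P$-null sets, so they cannot be evaluated along the orbit of $a$. We therefore reverse the logic. We define $w_n$ by solving $(\partial_t+\mathcal L_t)(f_n+w_n)=n^{-2}h_n$ exactly, in the environment $a$, on a box of size $n$, and we prove that $\sup|w_n|\to0$. This takes two steps of different nature.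

The first step (Section~\ref{sec:backward}) is qualitative and shows $w_n\to0$ in the averaged $L^1$ norm. The gradient of $f_n+w_n$, averaged against functions of the local environment $\tau_{t,x}a$, has a weak limit that is a vector field on $(\Omega,\mathbb P)$; this field is the gradient of a harmonic coordinate, and such gradients are determined by their mean. The tools are a local form of (A1) (Section~\ref{sec:averaging}) and ergodicity; of the moments only $p,q>1$ is used. The second step (Section~\ref{sec:moser}) is quantitative: an average says nothing about the particular point where the walk starts, and Moser iteration bounds $\sup|w_n|$ by a power of an averaged norm. This is the only place where \eqref{eq:mixed} enters. Section~\ref{sec:martingale} deduces non-explosion, tightness and the identification of the limit.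

\section{Three cases worked by hand}\label{sec:examples}

The first two cases prove Proposition~\ref{prop:counter}; the third displays the mechanism of the first step. Let $\mathbf 1\in\Omega$ be the constant environment. Call $(t,x)$ \emph{$R$-good} if $\tau_{t,x}a$ equals $1$ on all edges of $E(\Lambda_R)$ for almost all times in $[-R,R]$. A basic neighborhood of $\mathbf 1$ involves finitely many edges and a bounded time interval, so for $F\in C_b(\Omega)$ and $\varepsilon>0$ there is $R$ with $|F(\tau_{t,x}a)-F(\mathbf 1)|<\varepsilon$ at all $R$-good points. Hence: \emph{if for every $R$ the fraction of $R$-good points in $[0,n^2]\times\Lambda_n$ tends to $1$, then \textup{(A1)} holds with $\mathbb P=\delta_{\mathbf 1}$}, and this measure is ergodic.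

\subsection{A slow vertex}

If the $2d$ edges at the origin have conductance $\varepsilon(t)$ at time $t$, the walk stays at $0$ forever with probability $\exp(-2d\int_0^\infty\varepsilon(t)\,dt)$. The price of such a trap in the second bound of \eqref{eq:moments} is $\int_0^{n^2}\varepsilon(t)^{-q}\,dt$, and the budget is $n^{d+2}$.

\begin{proof}[Proof of Proposition~\ref{prop:counter}(a)]
Let $\beta=d/(2q)>1$. Put $a_t(e)=(1+t)^{-\beta}$ for $t\ge0$ and $e$ incident with $0$, and $a_t(e)=1$ otherwise. Every $(t,x)$ with $|x|_\infty>R+1$ is $R$-good, so (A1) and (A2) hold with $\mathbb P=\delta_{\mathbf 1}$. Since $\beta q=d/2$,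
$$\int_0^{n^2}\sum_{e\in E(\Lambda_n)}a_t(e)^{-q}\,dt\le Cn^{d+2}+C\int_0^{n^2}(1+t)^{d/2}\,dt\le C'n^{d+2}.$$
On the other hand $P_{0,0}(X_{n^2}=0)\ge\exp(-2d/(\beta-1))>0$ for all $n$, whereas convergence of $\frac1nX_{n^2}$ to a non-degenerate Gaussian law would force $P_{0,0}(X_{n^2}=0)\to0$, the set $\{0\}$ being closed and of Gaussian measure zero.
\end{proof}

\subsection{Conductances that do not depend on the edge}\label{sec:timechange}

Let $a_t(e)=\alpha(t)$ for all $e$ and $A(t)=\int_0^t\alpha(s)\,ds$. In the construction of the chain, $2d\,(A(\mathsf T_{k+1})-A(\mathsf T_k))=\mathbf e_{k+1}$ and the jumps are uniform over the neighbors. Thus $X_t=S_{A(t)}$ under $P_{0,0}$, where $S$ is the walk in the environment $\mathbf 1$. The coordinates of $S_u$ are independent differences of two Poisson variables of mean $u$, so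
$$E_{0,0}\big[e^{\mathrm i\xi\cdot X_{rn^2}/n}\big]=\exp\Big(-2A(rn^2)\sum_{i=1}^d\big(1-\cos(\xi_i/n)\big)\Big).$$
As $2n^2(1-\cos(\xi_i/n))\to\xi_i^2$, an IIP forces $A(rn^2)/n^2\to\bar\alpha r$ for all $r>0$, with a constant $\bar\alpha>0$ and $\Sigma=2\bar\alpha I$: in time, conductances are averaged arithmetically. Now (A1) controls the averages of $\alpha\wedge M$ for each $M$, and it takes uniform integrability, supplied by $p>1$, to remove the truncation.

\begin{proof}[Proof of Proposition~\ref{prop:counter}(b)]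
Let $n_k=2^{2^k}$, $k\ge1$, so that $n_{k+1}=n_k^2$, and $\alpha(t)=1+\sum_kn_k^2\mathbf 1_{[n_k^2,n_k^2+1]}(t)$. The set of $t\in[0,n^2]$ for which $\alpha\neq1$ somewhere on $[t-R,t+R]$ has measure at most $(2R+1)$ times the number of $k$ with $n_k^2\le n^2+R$, which is $o(n^2)$; so (A1) and (A2) hold with $\mathbb P=\delta_{\mathbf 1}$. Since $n_j^2\le\frac12n_{j+1}^2$, we have $\sum_{j\le k}n_j^2\le2n_k^2$, and hence $A(n^2)\le n^2+\sum_{n_k\le n}n_k^2\le3n^2$. This is the first bound in \eqref{eq:moments} with $p=1$; the second holds for every $q$ because $a\ge1$. Finally $\sum_{j<k}n_j^2\le2n_{k-1}^2=2n_k=o(n_k^2)$, so $A(n_k^2/2)/n_k^2\to\frac12$ and $A(2n_k^2)/n_k^2\to3$. The first limit requires $\bar\alpha=1$ and the second $\bar\alpha=\frac32$, so no IIP holds.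
\end{proof}

\subsection{A one-dimensional model}\label{sec:model}

Take, for this subsection only, $d=1$ and time-independent conductances $a(x)\in[\kappa,\kappa^{-1}]$ on the edges $(x,x+1)$. View $a$ as a point of $\Omega_1=[\kappa,\kappa^{-1}]^{\mathbb Z}$ with shifts $\tau_x$, let $\mathsf a(\omega)=\omega(0)$, and suppose that for some probability measure $\mathbb P$ on $\Omega_1$
\begin{equation}\label{eq:model}
\frac1n\sum_xg(x/n)\,\Phi(\tau_xa)\to\int g\,dy\;\mathbb E[\Phi]
\end{equation}
for all continuous $\Phi$ and all $g$ that are continuous on a compact interval and zero outside it. This is the local form of averaging that Lemma~\ref{lem:local} derives from (A1) and (A2). Let $f\in C_c^\infty((-1,1))$, let $A>0$ be a constant to be chosen, and let $u_n$ solve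
$$a(x)\nabla u_n(x)-a(x-1)\nabla u_n(x-1)=n^{-2}Af''(x/n)\quad(|x|\le n),\qquad u_n(\pm(n+1))=0,$$
where $\nabla u(x)=u(x+1)-u(x)$. For which $A$ does $w_n=u_n-f_n$ tend to zero?

The gradient of $u_n$ oscillates with $a$, but the flux $j_n=a\,n\nabla u_n$ does not: the equation gives $j_n(x)=b_n+H_n(x)$ for $-n-1\le x\le n$, where $H_n(x)=\frac1n\sum_{k=-n}^xAf''(k/n)$ is uniformly close to $Af'(x/n)$. The boundary condition gives $\sum_{x=-n-1}^nj_n(x)/a(x)=0$, that is,
$$b_n\cdot\frac1n\sum_{x=-n-1}^n\frac1{a(x)}=-\frac1n\sum_{x=-n-1}^n\frac{H_n(x)}{a(x)}\to-A\,\mathbb E[\mathsf a^{-1}]\int_{-1}^1f'\,dy=0 .$$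
The factor of $b_n$ is at least $2\kappa$, so $b_n\to0$ and $j_n(x)-Af'(x/n)\to0$ uniformly. Two consequences follow from \eqref{eq:model}. First, $u_n(\lfloor ny\rfloor)=\frac1n\sum_{k<\lfloor ny\rfloor}j_n(k)/a(k)\to A\,\mathbb E[\mathsf a^{-1}]f(y)$, uniformly in $y$ because $n\nabla u_n$ is bounded. So $w_n\to0$ for every $f$ exactly when $A=\bar A:=1/\mathbb E[\mathsf a^{-1}]$: along a line, conductances are averaged harmonically. Second, with this choice,
\begin{equation}\label{eq:model2}
\frac1n\sum_xg(x/n)\,\Phi(\tau_xa)\,n\nabla u_n(x)\to\mathbb E[U\Phi],\qquad U=\Big(\int gf'\,dy\Big)\frac{\bar A}{\mathsf a}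
\end{equation}
for $g\in C_c((-1,1))$. Although $u_n$ was computed in the single environment $a$, the limit of its gradient is a function $U$ on $(\Omega_1,\mathbb P)$. Its flux $\mathsf aU$ is constant, and this property leaves one free parameter, the mean $\mathbb E[U]=\int gf'$, which is the macroscopic gradient.

In dimension $d\ge2$ and with time dependence the flux cannot be computed. What survives is \eqref{eq:model2}: the limit $U$ exists by weak compactness, it inherits the equations, and Lemma~\ref{lem:uniqueness} says that the equations and the mean determine it. Uniform convergence, which came for free here, will need Section~\ref{sec:moser}.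

\section{Local averaging}\label{sec:averaging}

From now on we assume (A1), (A2) and (A3$'$). Since $n^{-d}|E(\Lambda_n)|$ is bounded, H\"older's inequality shows that the bounds in (A3$'$) persist when an exponent is lowered, and since \eqref{eq:mixed} is strict we may assume that \emph{all four exponents are finite}. Put $p=\min(p_{\mathrm t},p_{\mathrm x})>1$ and $q=\min(q_{\mathrm t},q_{\mathrm x})>1$; then \eqref{eq:moments} holds, and until Section~\ref{sec:moser} this is all that we use of (A3$'$).

Hypothesis (A1) falls short of what the model computation used in three respects: it concerns centered boxes only, continuous functions only (the value of a conductance at time $0$ is not even defined on $\Omega$), and bounded functions only. This section removes the three restrictions.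

\subsection{The space of environments}

\emph{$\Omega$ is Polish.} The space $L^1_{\mathrm{loc}}(\mathbb R)$ is Polish. The map $b\mapsto|\{b\le0\}\cap[-k,k]|$ is upper semicontinuous on it: if $b_j\to b$ almost everywhere along a subsequence, then $\limsup_j\mathbf 1_{\{b_j\le0\}}\le\mathbf 1_{\{b\le0\}}$, and Fatou's lemma applies. Hence $\{b>0\text{ a.e.}\}=\bigcap_k\{|\{b\le0\}\cap[-k,k]|<1/k\}$ is a countable intersection of open sets. Symmetry is a closed condition, so $\Omega$ is a $G_\delta$ subset of a countable product of Polish spaces, and such a subset is Polish. We shall use Prokhorov's theorem: on a Polish space a weakly convergent sequence of finite measures is tight, and a tight sequence of bounded mass has a weakly convergent subsequence.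

\emph{The action is continuous.} The map $(t,x,\omega)\mapsto\tau_{t,x}\omega$ is continuous, because translation is continuous in $L^1_{\mathrm{loc}}$. In particular $(t,\omega)\mapsto\Phi(\tau_{t,x}\omega)$ is jointly Borel for Borel $\Phi$, and Fubini's theorem is available.

\emph{Continuous functions determine measures.} Let $\nu$ be a finite Borel measure on $\Omega$ and $V\in L^1(\nu)$ with $\int VF\,d\nu=0$ for all $F\in C_b(\Omega)$. Taking $F=1$ and $F=(m\operatorname{dist}(\cdot,O^c))\wedge1\uparrow\mathbf 1_O$ for open $O$, and applying the $\pi$--$\lambda$ theorem, we get $V=0$. By duality $C_b(\Omega)$ is dense in $L^1(\nu)$ and $L^2(\nu)$. These spaces are separable because the Borel $\sigma$-field is countably generated.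

\begin{lemma}\label{lem:ergodic}
If $V$ is measurable and $V\circ\tau_{t,x}=V$ $\mathbb P$-a.s.\ for each $(t,x)$, then $V$ is $\mathbb P$-a.s.\ constant.
\end{lemma}

\begin{proof}
By truncation let $V$ be bounded. Let $\Omega_0$ be the set of $\omega$ with $V(\tau_{t,x}\omega)=\int_0^1V(\tau_{s,0}\omega)\,ds$ for all $x$ and almost all $t$; these are the $\omega$ for which $(t,x)\mapsto V(\tau_{t,x}\omega)$ is a.e.\ constant, so $\Omega_0$ is Borel and invariant. Let $V_0$ be that constant on $\Omega_0$ and $0$ elsewhere. By Fubini's theorem $\mathbb P(\Omega_0)=1$ and $V_0=V$ a.s. The level sets of $V_0$ are invariant, so $V_0$ is a.s.\ constant by (A2).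
\end{proof}

\subsection{The conductance at the origin}

For $i=1,\dots,d$ let $\mathsf a_i(\omega)=\limsup_{\epsilon\downarrow0,\ \epsilon\in\mathbb Q}\frac1\epsilon\int_0^\epsilon\omega_s(0,e_i)\,ds$ if this number lies in $(0,\infty)$, and $\mathsf a_i(\omega)=1$ otherwise. This is a Borel function, and by Lebesgue's differentiation theorem, for \emph{every} $\omega$ and $x$,
\begin{equation}\label{eq:pointwise}
\mathsf a_i(\tau_{t,x}\omega)=\omega_t(x,x+e_i)\qquad\text{for a.e.\ }t .
\end{equation}
The function $\mathsf a_i$ need not be continuous, but functions of it become continuous after integration over a time interval. This suggests the following class. Let $\mathcal A$ be the set of bounded Borel $\Phi:\Omega\to\mathbb R$ such that $\omega^k\to\omega$ implies $\Phi(\tau_{s,0}\omega^k)\to\Phi(\tau_{s,0}\omega)$ in Lebesgue measure on $s\in[0,1]$. Then $\mathcal A$ is an algebra and contains $C_b(\Omega)$. It contains $G(\mathsf a_i)$ for $G\in C_b((0,\infty))$: by \eqref{eq:pointwise} the functions in question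 are $G(\omega^k_s(0,e_i))$, every subsequence of $\omega^k_\cdot(0,e_i)$ has a further subsequence that converges a.e.\ on $[0,1]$, and the limit lies in $(0,\infty)$, where $G$ is continuous. For $\Phi\in\mathcal A$ the function $\hat\Phi(\omega)=\int_0^1\Phi(\tau_{s,0}\omega)\,ds$ is in $C_b(\Omega)$ by bounded convergence, and $\mathbb E[\hat\Phi]=\mathbb E[\Phi]$ by invariance.

\subsection{Averages over macroscopic regions}

Fix integers $T,K\ge1$ and let $\mathcal Q=[0,T]\times[-K-1,K+1]^d$ and $\Lambda^+=\Lambda_{(K+1)n}$. For functions $b$ on $[0,Tn^2]\times\mathbb Z^d$, $g$ on $\mathcal Q$ (extended by $0$) and $\Phi$ on $\Omega$ put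
$$\langle b\rangle_n=\frac1{n^{d+2}}\int_0^{Tn^2}\sum_xb(t,x)\,dt,\qquad g_n(t,x)=g(t/n^2,x/n),\qquad\Phi^a(t,x)=\Phi(\tau_{t,x}a),$$
and write $a_i(t,x)=a_t(x,x+e_i)$, which equals $\mathsf a_i^a(t,x)$ for a.e.\ $t$. The letter $C$ denotes constants that do not depend on $n$, nor on the exponent $\alpha$ introduced later. Applying \eqref{eq:moments} at the scale $\lceil n\max(K+2,\sqrt T)\rceil$ gives
\begin{equation}\label{eq:scaled}
\langle a_i^p\mathbf 1_{\Lambda^+}\rangle_n+\langle a_i^{-q}\mathbf 1_{\Lambda^+}\rangle_n\le C,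
\end{equation}
hence also $\langle a_i^{\pm1}\mathbf 1_{\Lambda^+}\rangle_n\le C$ and, since $z\mathbf 1_{\{z>M\}}\le z^pM^{1-p}$,
\begin{equation}\label{eq:tails}
\langle a_i\mathbf 1_{\{a_i>M\}}\mathbf 1_{\Lambda^+}\rangle_n\le CM^{1-p},\qquad\langle a_i^{-1}\mathbf 1_{\{a_i^{-1}>M\}}\mathbf 1_{\Lambda^+}\rangle_n\le CM^{1-q}.
\end{equation}

\begin{lemma}[Local averaging]\label{lem:local}
Let $\Phi\in\mathcal A$ and $g\in C(\mathcal Q)$.
\begin{itemize}
\item[(i)] $\langle g_n\Phi^a\rangle_n\to\int_{\mathcal Q}g\,ds\,dy\;\mathbb E[\Phi]$.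
\item[(ii)] $\mathbb E[\mathsf a_i^p]<\infty$ and $\mathbb E[\mathsf a_i^{-q}]<\infty$.
\item[(iii)] $\langle g_na_i^{\pm1}\Phi^a\rangle_n\to\int_{\mathcal Q}g\,ds\,dy\;\mathbb E[\mathsf a_i^{\pm1}\Phi]$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) Approximate $g$ uniformly on $[0,T)\times[-K-1,K+1)^d$ by step functions over half-open boxes; the lattice points on the remaining faces of $\mathcal Q$ contribute $O(1/n)$. So it suffices to take $g=\mathbf 1_B$ with $B=[s_0,s_1)\times\prod_i[y_i,y_i')\subset\mathcal Q$. Replacing $\Phi$ by $\hat\Phi$ changes the time integral by at most $2\|\Phi\|_\infty$ for each $x$, hence the average by $O(n^{-2})$. We may thus assume $\Phi\in C_b(\Omega)$, and we have to show that the measures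
$$\mu_n^B(F)=|B|^{-1}\langle(\mathbf 1_B)_nF^a\rangle_n$$
converge weakly to $\mathbb P$. Choose $R$ with $B\subset[0,R^2]\times[-R,R]^d$, let $m=\lceil Rn\rceil$, and let $\mu_n$ be the empirical measure in (A1) at the scale $m$. Then $\mu_n\to\mathbb P$ weakly, $\mu_n^B\le C_B\mu_n$, and $\mu_n^B(1)\to1$. By Prokhorov's theorem $(\mu_n)$ is tight, hence so is $(\mu^B_n)$. Let $\mu$ be a subsequential limit. It is a probability measure with $\mu(F)\le C_B\mathbb E[F]$ for $0\le F\in C_b(\Omega)$; monotone approximation of indicators of open sets and outer regularity give $\mu\le C_B\mathbb P$. Moreover $\mu^B_n(F\circ\tau_{t,x})-\mu_n^B(F)=O(1/n)$, since the shift moves the region of averaging by a bounded amount, so $\mu$ is invariant. Its density $V=d\mu/d\mathbb P$ then satisfies $\mathbb E[(V\circ\tau_{t,x}^{-1}-V)F]=0$ for all $F\in C_b(\Omega)$, so $V$ is a.s.\ invariant, and $V=1$ by Lemma~\ref{lem:ergodic}.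

(ii) Apply (i) with $g=1$ to $\mathsf a_i^p\wedge M\in\mathcal A$ and $\mathsf a_i^{-q}\wedge M\in\mathcal A$, use \eqref{eq:scaled}, and let $M\to\infty$.

(iii) Apply (i) to $(\mathsf a_i^{\pm1}\wedge M)\Phi\in\mathcal A$. The error is at most $\|g\|_\infty\|\Phi\|_\infty$ times the quantities in \eqref{eq:tails} on the left, and it tends to $0$ as $M\to\infty$ on the right by (ii).
\end{proof}

\begin{remark}
Part (i) fails without (A2). Let $a_t(x,y)=1$ if $x_1+y_1<0$ and $a_t(x,y)=2$ otherwise. The argument at the start of Section~\ref{sec:examples}, applied to each half of $\Lambda_n$, gives (A1) with $\mathbb P=\frac12\delta_{\mathbf 1}+\frac12\delta_{2\cdot\mathbf 1}$, while the averages over a box $B$ in the left half-space converge to $\delta_{\mathbf 1}$.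
\end{remark}

\section{Harmonic coordinates under the limit measure}\label{sec:harmonic}

This section concerns $\mathbb P$ only; it uses ergodicity and $\mathbb E[\mathsf a_i]+\mathbb E[\mathsf a_i^{-1}]<\infty$.

\subsection{Calculus on the lattice and on $\Omega$}

Let $\nabla_iu(x)=u(x+e_i)-u(x)$. If $b$ or $u$ has finite support, $\sum_xb(x)\nabla_iu(x)=\sum_x[b(x-e_i)-b(x)]u(x)$. By the symmetry of the conductances, $\mathcal L_tu(x)=\sum_i[a_i(t,x)\nabla_iu(x)-a_i(t,x-e_i)\nabla_iu(x-e_i)]$, so for $v$ of finite support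
\begin{equation}\label{eq:parts}
\sum_xv\,\mathcal L_tu=-\sum_x\sum_ia_i(t,x)\nabla_iu(x)\nabla_iv(x).
\end{equation}
On $\Omega$ the corresponding operators are $D_i\phi=\phi\circ\tau_{0,e_i}-\phi$ for functions and $D^*Y=\sum_i(Y_i\circ\tau_{0,-e_i}-Y_i)$ for vector fields $Y=(Y_1,\dots,Y_d)$; by invariance $\mathbb E[\phi D^*Y]=\mathbb E[Y\cdot D\phi]$ whenever one factor is bounded and the other integrable, or both are in $L^2$. We write $\mathsf aU=(\mathsf a_iU_i)_i$.

The time shifts $\phi\mapsto\phi\circ\tau_{t,0}$ form a group of isometries of $L^1(\mathbb P)$ and of $L^2(\mathbb P)$, strongly continuous because $C_b(\Omega)$ is dense and the action is continuous. Let $D_0\phi=\lim_{t\to0}t^{-1}(\phi\circ\tau_{t,0}-\phi)$ on the set of $\phi\in L^2$ for which the limit exists in $L^2$. The operator $D_0$ is closed (pass to the limit in $\phi\circ\tau_{t,0}-\phi=\int_0^t(D_0\phi)\circ\tau_{r,0}\,dr$ and divide by $t$), and differentiating $\mathbb E[(\phi\circ\tau_{t,0})\,\eta]=\mathbb E[\phi\,(\eta\circ\tau_{-t,0})]$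 at $t=0$ gives $\mathbb E[\eta D_0\phi]=-\mathbb E[\phi D_0\eta]$.

We need test functions that are smooth in the time direction and can be evaluated at every point of $\Omega$, in particular along the orbit of $a$. Let $\mathcal N$ be the linear span of the functions
$$F=\int\theta(s)\,F_0\circ\tau_{s,0}\,ds,\qquad F_0\in C_b(\Omega),\ \theta\in C_c^\infty(\mathbb R).$$
Then $\mathcal N\subset C_b(\Omega)$ and $\mathcal N$ is invariant under all shifts. From $F(\tau_{t,x}\omega)=\int\theta(s-t)F_0(\tau_{s,x}\omega)\,ds$ we see that $t\mapsto F(\tau_{t,x}\omega)$ is $C^1$ for every $\omega$, with derivative $(D_0F)(\tau_{t,x}\omega)$, where $D_0F=-\int\theta'(s)F_0\circ\tau_{s,0}\,ds\in\mathcal N$; also $\mathbb E[D_0F]=0$. If $V\in L^1(\mathbb P)$ and $\mathbb E[VF]=0$ for all $F\in\mathcal N$, then $V=0$: letting $\theta\ge0$ with $\int\theta=1$ concentrate at $0$ gives $F\to F_0$ boundedly and pointwise, so $\mathbb E[VF_0]=0$ for all $F_0\in C_b(\Omega)$.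

\subsection{The space $\mathcal H$}

Suppose that for $\mathbb P$-a.e.\ $\omega$ a function $\psi(t,x)$ solves $(\partial_t+\mathcal L_t)\psi=0$ in the environment $\omega$ and has a stationary gradient, $\nabla_i\psi(t,x)=U_i(\tau_{t,x}\omega)$. Then $U$ is curl-free, $\partial_t\psi(t,x)=(D^*(\mathsf aU))(\tau_{t,x}\omega)$, and taking the gradient of this identity expresses the time evolution of $U$ through $U$ itself. The function $\psi$ is not stationary, so we record these properties in terms of $U$ alone.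

\begin{definition}\label{def:H}
$\mathcal H$ is the linear space of measurable fields $U=(U_1,\dots,U_d)$ on $\Omega$ such that
\begin{itemize}
\item[(a)] $\mathbb E[\mathsf aU\cdot U]<\infty$;
\item[(b)] $D_jU_i=D_iU_j$ a.s.\ for all $i,j$;
\item[(c)] with $J=\mathsf aU$ and $V=D^*J$: $\ U_i\circ\tau_{t,0}-U_i=\int_0^t(D_iV)\circ\tau_{r,0}\,dr$ a.s., for each $i$ and $t\in\mathbb R$.
\end{itemize}
\end{definition}

Under (a), the Cauchy--Schwarz inequality gives $\mathbb E|U_i|\le\mathbb E[\mathsf a_iU_i^2]^{1/2}\mathbb E[\mathsf a_i^{-1}]^{1/2}$ and $\mathbb E|J_i|\le\mathbb E[\mathsf a_iU_i^2]^{1/2}\mathbb E[\mathsf a_i]^{1/2}$, so $U,J,V$ are in $L^1(\mathbb P)$. Fields obtained as weak limits satisfy (c) in the following weak form.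

\begin{lemma}\label{lem:weak}
Let $U$ satisfy \textup{(a)} and
\begin{equation}\label{eq:weakc}
\mathbb E\big[U\cdot D_0Y+\mathsf aU\cdot D(D^*Y)\big]=0\qquad\text{for all }Y_1,\dots,Y_d\in\mathcal N .
\end{equation}
Then $U$ satisfies \textup{(c)}.
\end{lemma}

\begin{proof}
For $Y=Fe_i$ with $F\in\mathcal N$ we have $\mathbb E[J\cdot D(D^*Y)]=\mathbb E[VD^*Y]=\mathbb E[(D_iV)F]$, so \eqref{eq:weakc} reads $\mathbb E[U_iD_0F]=-\mathbb E[(D_iV)F]$. Apply this to $F\circ\tau_{-r,0}\in\mathcal N$:
$$\frac d{dr}\mathbb E[U_i\,(F\circ\tau_{-r,0})]=-\mathbb E[U_iD_0(F\circ\tau_{-r,0})]=\mathbb E[(D_iV)\,(F\circ\tau_{-r,0})].$$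
Integrating over $r\in[0,t]$ and using invariance, we find that the difference of the two sides of (c) integrates to zero against every $F\in\mathcal N$.
\end{proof}

\subsection{Uniqueness}

We use two mean ergodic theorems. The first is von Neumann's: if $\tau$ preserves $\mathbb P$ and $V\in L^1(\mathbb P)$, then $\frac1n\sum_{k<n}V\circ\tau^k$ converges in $L^1$ (it does so in $L^2$ for $V\in L^2$, and the averages are contractions of $L^1$). The second is its space-time form.

\begin{lemma}\label{lem:mean}
For $V\in L^1(\mathbb P)$ and a bounded box $B=[s_0,s_1)\times\prod_i[y_i,y_i')$,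
$$\frac1{n^{d+2}}\int\sum_x\mathbf 1_B(r/n^2,x/n)\,V\circ\tau_{r,x}\,dr\to|B|\,\mathbb E[V]\qquad\text{in }L^1(\mathbb P).$$
\end{lemma}

\begin{proof}
The operators on the left are bounded on $L^1$ uniformly in $n$, so it suffices to treat a dense class. For constants the claim is a Riemann sum, and for $V=G-G\circ\tau_{t,x}$ with $G$ bounded the left side is a boundary term of size $O(1/n)$. The span of these functions is dense in $L^1$: a function $V'\in L^\infty$ that annihilates it is a.s.\ invariant, hence constant by Lemma~\ref{lem:ergodic}, and has mean zero.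
\end{proof}

\begin{lemma}[Uniqueness]\label{lem:uniqueness}
If $U\in\mathcal H$ and $\mathbb E[U]=0$, then $U=0$ a.s.
\end{lemma}

The idea is to reconstruct $\psi$, show that mean zero makes it sublinear, and test its equation with $\zeta_n\psi$ for a cutoff $\zeta_n$ at scale $n$. The energy $\mathbb E[\mathsf aU\cdot U]$ is then balanced by error terms of the form $n^{-1}J\psi$ and $n^{-2}\psi^2$. These are small in the sense of orders of magnitude, but $J$ and $\psi$ are only known to be in $L^1$, so the products need not be integrable. Truncating $\psi$ at height $\varepsilon n$ repairs this at the cost of an error $\varepsilon\mathbb E|J|$.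

\begin{proof}
\emph{Step 1: the function $\psi$.} Write $V(t,x)=V(\tau_{t,x}\omega)$, $J_j(t,x)=J_j(\tau_{t,x}\omega)$ and $\omega_j(t,x)=\omega_t(x,x+e_j)$. For a.e.\ $\omega$, the functions $V(\cdot,x)$, $J_j(\cdot,x)$ are locally integrable, and (b) holds at all points $\tau_{0,x}\omega$. Then the sum of $U_i(\tau_{0,x}\omega)$ around each elementary square vanishes, so there is $\psi(0,\cdot)$ with $\psi(0,0)=0$ and $\nabla_i\psi(0,x)=U_i(\tau_{0,x}\omega)$. Put $\psi(t,x)=\psi(0,x)+\int_0^tV(r,x)\,dr$. By (c), $\nabla_i\psi(t,x)=U_i(\tau_{t,x}\omega)$ a.s.\ for each $t$, and by Fubini's theorem a.s.\ for a.e.\ $t$. With \eqref{eq:pointwise}, a.s.\ for a.e.\ $t$,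
\begin{equation}\label{eq:psi}
J_j=\omega_j\nabla_j\psi,\qquad\partial_t\psi(t,x)=V(t,x)=\sum_j[J_j(t,x-e_j)-J_j(t,x)].
\end{equation}

\emph{Step 2: sublinearity in space.} Let $\bar U_i$ be the $L^1$ limit of $\frac1n\sum_{k<n}U_i\circ\tau_{0,ke_i}$. By (b) and (c), telescoping in the direction $e_i$,
$$\sum_{k<n}(D_jU_i)\circ\tau_{0,ke_i}=U_j\circ\tau_{0,ne_i}-U_j,\qquad\sum_{k<n}(U_i\circ\tau_{t,0}-U_i)\circ\tau_{0,ke_i}=\int_0^t(V\circ\tau_{r,ne_i}-V\circ\tau_{r,0})\,dr .$$
Both right sides are bounded in $L^1$ uniformly in $n$. Dividing by $n$, we see that $\bar U_i$ is a.s.\ invariant under $\tau_{0,e_j}$ and $\tau_{t,0}$, so $\bar U_i=\mathbb E[U_i]=0$ by Lemma~\ref{lem:ergodic}. This is the point of (b) and (c): $\mathbb P$ is ergodic only under the full group, not necessarily under the shift in one direction. Thus $\mathbb E|\psi(0,ne_i)|=o(n)$. Joining $0$ to $x$ by $d$ segments parallel to the axes and using invariance, $\mathbb E|\psi(0,x)|\le\sum_i\mathbb E|\psi(0,|x_i|e_i)|$, whose maximum over $|x|_\infty\le n+1$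 is $o(n)$. Also $\psi(t,x)-\psi(t,0)=\psi(0,x)\circ\tau_{t,0}$ a.s., so
\begin{equation}\label{eq:subspace}
\sup_{t\in\mathbb R}\ \max_{|x|_\infty\le n+1}\mathbb E|\psi(t,x)-\psi(t,0)|=o(n).
\end{equation}

\emph{Step 3: sublinearity in time.} We claim that
\begin{equation}\label{eq:sublinear}
\delta_n:=\frac1n\sup_{0\le t\le n^2,\ |x|_\infty\le n+1}\mathbb E|\psi(t,x)|\to0 .
\end{equation}
By \eqref{eq:subspace} it suffices to treat $x=0$. The ergodic theorem applied to $\psi(t,0)=\int_0^tV(r,0)\,dr$ would only give $o(n^2)$. A factor $n$ is gained by averaging in space, because $V$ is a divergence. Let $0\le\rho\in C_c^\infty((-1,1)^d)$ with $\int\rho=1$, $\rho_n=\rho(\cdot/n)$ and $m_n=n^{-d}\sum_x\rho_n(x)\to1$. Writing $\psi(t,0)=[\psi(t,0)-\psi(t,x)]+\psi(0,x)+\int_0^tV(r,x)\,dr$, averaging against $\rho_n$ and summing by parts,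
$$m_n\psi(t,0)=\frac1{n^d}\sum_x\rho_n(x)\big\{[\psi(t,0)-\psi(t,x)]+\psi(0,x)\big\}+nI_n(t/n^2),$$
$$I_n(s)=\frac1{n^{d+2}}\int_0^{sn^2}\sum_x\sum_jJ_j(r,x)\,n\nabla_j\rho_n(x)\,dr .$$
The first term is $o(n)$ in $L^1$, uniformly in $t$, by \eqref{eq:subspace}. Since $n\nabla_j\rho_n(x)-\partial_j\rho(x/n)\to0$ uniformly and $\partial_j\rho$ is a uniform limit of step functions, Lemma~\ref{lem:mean} gives $I_n(s)\to s\sum_j\mathbb E[J_j]\int\partial_j\rho=0$ in $L^1$ for each $s$. The convergence is uniform in $s\in[0,1]$ because $\mathbb E|I_n(s)-I_n(s')|\le C|s-s'|\,\mathbb E|J|$. This proves \eqref{eq:sublinear}.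

\emph{Step 4: truncated energy estimate.} Let $0\le\zeta\in C_c^\infty((0,1)\times(-1,1)^d)$ with $\int\zeta=1$ and $\zeta_n(t,x)=\zeta(t/n^2,x/n)$. For $\varepsilon>0$ let $\mathsf g(z)=(z\wedge\varepsilon n)\vee(-\varepsilon n)$ and $\mathsf G(z)=\int_0^z\mathsf g$, so that $0\le\mathsf G(z)\le\varepsilon n|z|$. The function $t\mapsto\sum_x\zeta_n\mathsf G(\psi)$ is absolutely continuous with compact support. Integrating its derivative, using \eqref{eq:psi} and summing by parts,
$$\int\sum_{x,i}J_i\nabla_i\big(\zeta_n\mathsf g(\psi)\big)\,dt=-\int\sum_x\partial_t\zeta_n\,\mathsf G(\psi)\,dt .$$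
Insert $\nabla_i(\zeta_n\mathsf g(\psi))=\zeta_n\nabla_i\mathsf g(\psi)+\mathsf g(\psi(\cdot+e_i))\nabla_i\zeta_n$. With $|\mathsf g|\le\varepsilon n$, $|\nabla_i\zeta_n|\le C/n$ and $|\partial_t\zeta_n|\le C/n^2$, taking expectations gives
$$\frac1{n^{d+2}}\mathbb E\int\sum_{x,i}\zeta_n\,\omega_i\nabla_i\psi\,\nabla_i\mathsf g(\psi)\,dt\le C\varepsilon\,\mathbb E|J|+C\varepsilon\delta_n,$$
with $C$ depending on $\zeta$ and $d$ only. The integrand on the left is nonnegative because $\mathsf g$ is nondecreasing, and it equals $\zeta_n\,(\mathsf a_iU_i^2)(\tau_{t,x}\omega)$ on the event $\{|\psi(t,x)|\vee|\psi(t,x+e_i)|\le\varepsilon n\}$, whose complement has probability at most $2\delta_n/\varepsilon$ on the support of $\zeta_n$. The variable $(\mathsf a_iU_i^2)\circ\tau_{t,x}$ has the law of the integrable variable $\mathsf a_iU_i^2$, so its expectation over that event is at least $\mathbb E[\mathsf a_iU_i^2]-o(1)$, uniformly in $(t,x)$. As $n^{-d-2}\int\sum_x\zeta_n\,dt\to1$, we obtain $\mathbb E[\mathsf aU\cdot U]\le C\varepsilon\,\mathbb E|J|$.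 Let $\varepsilon\downarrow0$ and recall that $\mathsf a_i>0$.
\end{proof}

\subsection{Existence and the effective matrix}

We look for $U=\xi+D\phi$ with $D_0\phi=D^*(\mathsf a(\xi+D\phi))$, which corresponds to $\psi(t,x)=\xi\cdot x+\phi(\tau_{t,x}\omega)$. We do not solve this equation for $\phi$; we regularize it, in the time direction as well so that the Lax--Milgram theorem applies, and pass to the limit in $D\phi$ only. Recall that theorem: if $\mathcal B$ is a bounded bilinear form on a Hilbert space with $\mathcal B(\phi,\phi)\ge\epsilon\|\phi\|^2$, $\epsilon>0$, then every bounded linear functional has the form $\mathcal B(\phi,\cdot)$; symmetry is not required.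

\begin{lemma}\label{lem:existence}
For each $\xi\in\mathbb R^d$ there is exactly one $U^\xi\in\mathcal H$ with $\mathbb E[U^\xi]=\xi$. It is linear in $\xi$. The matrix $\bar A$ defined by $\bar A\xi=\mathbb E[\mathsf aU^\xi]$ satisfies $\xi\cdot\bar A\xi\ge c_0|\xi|^2$ with $c_0=\big(\sum_i\mathbb E[\mathsf a_i^{-1}]\big)^{-1}>0$.
\end{lemma}

\begin{proof}
Uniqueness and linearity follow from Lemma~\ref{lem:uniqueness}. For existence, let $\mathcal V$ be the space of $\phi$ in the domain of $D_0$ with $\mathbb E[\mathsf aD\phi\cdot D\phi]<\infty$, with squared norm $\mathbb E[\phi^2+(D_0\phi)^2+\mathsf aD\phi\cdot D\phi]$. It is complete: along a Cauchy sequence $\phi_k\to\phi$ in $L^2$, $D_0\phi_k\to D_0\phi$ because $D_0$ is closed, and $D_i\phi_k$ converges in $L^2(\mathsf a_i\mathbb P)$ to a limit that equals $D_i\phi$, its limit in probability. For $0<\epsilon\le1$ the form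
$$\mathcal B_\epsilon(\phi,\eta)=\epsilon\,\mathbb E[\phi\eta]+\epsilon\,\mathbb E[D_0\phi\,D_0\eta]-\mathbb E[\eta D_0\phi]+\mathbb E[\mathsf aD\phi\cdot D\eta]$$
is bounded, and $\mathcal B_\epsilon(\phi,\phi)\ge\epsilon\|\phi\|^2$ since $\mathbb E[\phi D_0\phi]=0$. Let $\phi_\epsilon\in\mathcal V$ solve $\mathcal B_\epsilon(\phi_\epsilon,\eta)=-\mathbb E[\mathsf a\xi\cdot D\eta]$ for all $\eta\in\mathcal V$. The choice $\eta=\phi_\epsilon$ gives
\begin{equation}\label{eq:LM}
\epsilon\,\mathbb E[\phi_\epsilon^2+(D_0\phi_\epsilon)^2]+\mathbb E[\mathsf a(\xi+D\phi_\epsilon)\cdot D\phi_\epsilon]=0 .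
\end{equation}
By the Cauchy--Schwarz inequality, $\mathbb E[\mathsf aD\phi_\epsilon\cdot D\phi_\epsilon]$ and $\epsilon\,\mathbb E[\phi_\epsilon^2+(D_0\phi_\epsilon)^2]$ are both at most $\mathbb E[\mathsf a\xi\cdot\xi]$. Along a sequence $\epsilon\downarrow0$, $D_i\phi_\epsilon\to\Psi_i$ weakly in $L^2(\mathsf a_i\mathbb P)$. Put $U^\xi=\xi+\Psi$; it satisfies (a).

For bounded $G$ the functionals $\Xi\mapsto\mathbb E[\Xi G]$ and $\Xi\mapsto\mathbb E[\mathsf a_i\Xi G]$ are continuous on $L^2(\mathsf a_i\mathbb P)$, because $\mathbb E[\mathsf a_i^{\pm1}]<\infty$. Hence $\mathbb E[\Psi_i]=\lim\mathbb E[D_i\phi_\epsilon]=0$, and the identity $\mathbb E[D_i\phi_\epsilon\,(G\circ\tau_{0,-e_j}-G)]=\mathbb E[D_j\phi_\epsilon\,(G\circ\tau_{0,-e_i}-G)]$ passes to the limit and gives (b). For (c) take $\eta=D^*Y\in\mathcal N\subset\mathcal V$ with $Y_i\in\mathcal N$. The two terms with the factor $\epsilon$ are $O(\epsilon^{1/2})$, and $-\mathbb E[\eta D_0\phi_\epsilon]=\mathbb E[\phi_\epsilon D^*D_0Y]=\mathbb E[D\phi_\epsilon\cdot D_0Y]$.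 This is why the test function is a divergence: the uncontrolled $\phi_\epsilon$ is traded for its gradient. In the limit, $\mathbb E[\Psi\cdot D_0Y]+\mathbb E[\mathsf aU^\xi\cdot DD^*Y]=0$, which is \eqref{eq:weakc} because $\mathbb E[D_0Y]=0$. So $U^\xi\in\mathcal H$ by Lemma~\ref{lem:weak}.

By \eqref{eq:LM}, $\mathbb E[\mathsf a(\xi+D\phi_\epsilon)\cdot(\xi+D\phi_\epsilon)]\le\mathbb E[\mathsf a(\xi+D\phi_\epsilon)\cdot\xi]$. The right side converges to $\xi\cdot\bar A\xi$ and the left side is weakly lower semicontinuous, so $\mathbb E[\mathsf aU^\xi\cdot U^\xi]\le\xi\cdot\bar A\xi$. Finally $\xi_i^2=\mathbb E[U_i^\xi]^2\le\mathbb E[\mathsf a_i(U_i^\xi)^2]\,c_0^{-1}$; sum over $i$.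
\end{proof}

\begin{example}
If $D_i\mathsf a_i=0$ a.s.\ for all $i$, the constant field $\xi$ has $V=0$ and lies in $\mathcal H$, so $\bar A=\operatorname{diag}(\mathbb E[\mathsf a_i])$, as in Section~\ref{sec:timechange}. If $\mathsf a_1$ is a.s.\ invariant under time shifts and under $\tau_{0,e_j}$, $j\ge2$, then $U=\mathbb E[\mathsf a_1^{-1}]^{-1}\mathsf a_1^{-1}e_1$ has constant flux, hence $V=0$, and satisfies (a)--(c) with mean $e_1$; so $\bar Ae_1=\mathbb E[\mathsf a_1^{-1}]^{-1}e_1$, as in Section~\ref{sec:model}.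
\end{example}

\section{The backward equation and its limit in mean}\label{sec:backward}

\subsection{Dynkin's formula and the correction $w_n$}

Let $\Lambda\subset\mathbb Z^d$ be finite and let $\sigma$ be the exit time of $X$ from $\Lambda$. As long as $X_{\mathsf T_k}\in\Lambda$ and $\mathsf T_{k+1}<\infty$, we have $\int_{\mathsf T_k}^{\mathsf T_{k+1}}\max_{z\in\Lambda}c_s(z)\,ds\ge\mathbf e_{k+1}$. Since $\max_{z\in\Lambda}c_s(z)$ is locally integrable and $\sum_k\mathbf e_k=\infty$ a.s., the chain makes finitely many jumps in bounded time before $\sigma$. In particular, \emph{explosion before time $t_0$ forces the exit from every finite set before $t_0$}.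

\begin{lemma}[Dynkin's formula]\label{lem:dynkin}
Let $u$ be bounded on $[t,t']\times\mathbb Z^d$ and absolutely continuous in time, with $\partial_su+\mathcal L_su=k$ on $\Lambda$ for a.e.\ $s$, where $k$ is bounded. Then for $x\in\Lambda$, under $P_{t,x}$,
$$M_r=u(r\wedge\sigma,X_{r\wedge\sigma})-\int_t^{r\wedge\sigma}k(s,X_s)\,ds,\qquad t\le r\le t',$$
is a bounded right-continuous martingale.
\end{lemma}

\begin{proof}
Let $\pi(s)=P_{t,x}(\mathsf T_1>s)=\exp(-\int_t^sc_v(x)\,dv)$. The pair $(\mathsf T_1,X_{\mathsf T_1})$ has density $\pi(s)a_s(x,y)$, and $\pi'=-c_s(x)\pi$, so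
\begin{align*}
E_{t,x}[u(r\wedge\mathsf T_1,X_{r\wedge\mathsf T_1})]-u(t,x)&=\pi(r)u(r,x)-u(t,x)+\int_t^r\pi(s)\sum_{y\sim x}a_s(x,y)u(s,y)\,ds\\
&=\int_t^r\pi(s)(\partial_su+\mathcal L_su)(s,x)\,ds=E_{t,x}\int_t^{r\wedge\mathsf T_1}k(s,x)\,ds .
\end{align*}
Applying this from the space-time point $(\mathsf T_k,X_{\mathsf T_k})$ on the event $\{\mathsf T_k<r\wedge\sigma\}$ gives $E_{t,x}[M_{r\wedge\mathsf T_k}]=u(t,x)$ for all $k$. Since $r\wedge\sigma\wedge\mathsf T_k=r\wedge\sigma$ for large $k$, dominated convergence gives $E_{t,x}[M_r]=u(t,x)$. The Markov property at time $r$, on $\{\sigma>r\}$, turns this into the martingale property.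
\end{proof}

Let $Q=(-K,K)^d$, $f\in C_c^\infty(Q)$, $\Sigma=\bar A+\bar A^T$ and
$$h=\sum_{i,j}\bar A_{ij}\partial_i\partial_jf=\frac12\sum_{i,j}\Sigma_{ij}\partial_i\partial_jf=\operatorname{div}(\bar A\nabla f).$$
Only the symmetric part of $\bar A$ enters $h$. From now on $\Lambda=\Lambda_{Kn}$, $f_n=f(\cdot/n)$, $h_n=h(\cdot/n)$. Let $w_n$ be the solution of
\begin{equation}\label{eq:backward}
\partial_tw_n+\mathcal L_t(w_n+f_n)=n^{-2}h_n\ \text{ on }\Lambda\text{ for a.e.\ }t\in[0,Tn^2],\qquad w_n(Tn^2,\cdot)=0,\qquad w_n=0\text{ off }\Lambda .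
\end{equation}
This is a finite linear system of ordinary differential equations with integrable coefficients, so it has a unique absolutely continuous solution. Put $u_n=w_n+f_n$. By Lemma~\ref{lem:dynkin}, for $x\in\Lambda$ and under $P_{t,x}$,
\begin{equation}\label{eq:martingale}
M_r=u_n(r\wedge\sigma,X_{r\wedge\sigma})-n^{-2}\int_t^{r\wedge\sigma}h_n(X_s)\,ds,\qquad t\le r\le Tn^2,
\end{equation}
is a bounded martingale. Since $u_n$ equals $f_n$ at time $Tn^2$ and $0$ off $\Lambda$, the identity $u_n(t,x)=E_{t,x}[M_{Tn^2}]$ gives $|u_n|\le\|f\|_\infty+T\|h\|_\infty$, and so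
\begin{equation}\label{eq:C0}
|w_n|\le C_0:=2\|f\|_\infty+T\|h\|_\infty .
\end{equation}
Constants may now depend on $f$. The heart of the matter is the following estimate, whose proof occupies the rest of this section and the next.

\begin{proposition}\label{prop:key}
$\sup_{0\le t\le Tn^2,\,x\in\Lambda}|w_n(t,x)|\to0$ as $n\to\infty$.
\end{proposition}

\subsection{Energy estimate}

We test \eqref{eq:backward} with powers of $w_n$; the first power serves this section and the high powers serve the next.

\begin{lemma}\label{lem:energy}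
Let $\alpha\ge1$, $w=w_n$, $v=w|w|^{\alpha-1}$, and let $\mathsf m_i(t,x)=(|w(t,x)|\vee|w(t,x+e_i)|)^{2\alpha-2}$ if $(x,x+e_i)\in E(\Lambda)$ and $\mathsf m_i(t,x)=0$ otherwise, with $0^0=1$. Then
\begin{equation}\label{eq:energy}
\sup_{0\le t\le Tn^2}\frac1{n^d}\sum_x|w(t,x)|^{2\alpha}+\sum_i\langle a_i|n\nabla_iv|^2\rangle_n\le\mathcal S_\alpha:=C\alpha^2\Big(\sum_i\langle a_i\mathsf m_i\rangle_n+\langle|w|^{2\alpha-1}\rangle_n\Big).
\end{equation}
Moreover, for $b=w_n$ and for $b=u_n$,
\begin{equation}\label{eq:grad}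
\langle a_i|n\nabla_ib|^2\rangle_n\le C,\qquad\langle|n\nabla_ib|\rangle_n\le C,\qquad\langle a_i|n\nabla_ib|\rangle_n\le C .
\end{equation}
\end{lemma}

\begin{proof}
For real $z$ let $\varphi(z)=z|z|^{2\alpha-2}$ and $\upsilon(z)=z|z|^{\alpha-1}$. For all $z,z'$,
$$(z-z')(\varphi(z)-\varphi(z'))\ge\frac{2\alpha-1}{\alpha^2}(\upsilon(z)-\upsilon(z'))^2,\qquad|\varphi(z)-\varphi(z')|\le2(|z|\vee|z'|)^{\alpha-1}|\upsilon(z)-\upsilon(z')|.$$
The first is the Cauchy--Schwarz inequality for $\upsilon(z)-\upsilon(z')=\int_{z'}^z\alpha|s|^{\alpha-1}ds$, with $\int_{z'}^z|s|^{2\alpha-2}ds=(\varphi(z)-\varphi(z'))/(2\alpha-1)$. The second is the mean value theorem for $\varphi=\upsilon|\upsilon|^{1-1/\alpha}$ as a function of $\upsilon$, whose derivative is $(2-\frac1\alpha)|\upsilon|^{1-1/\alpha}$.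

Multiply \eqref{eq:backward} by $2\alpha\varphi(w)$, note $2\alpha\varphi(w)\partial_tw=\partial_t|w|^{2\alpha}$, sum over $\Lambda$, use \eqref{eq:parts} and integrate over $[t,Tn^2]$. As $w(Tn^2,\cdot)=0$,
$$\sum_x|w(t,x)|^{2\alpha}+2\alpha\int_t^{Tn^2}\!\sum_{x,i}a_i\nabla_iw\nabla_i\varphi(w)=-2\alpha\int_t^{Tn^2}\!\sum_{x,i}a_i\nabla_if_n\nabla_i\varphi(w)-\frac{2\alpha}{n^2}\int_t^{Tn^2}\!\sum_xh_n\varphi(w).$$
On the left, $2\alpha\nabla_iw\nabla_i\varphi(w)\ge(4-\frac2\alpha)|\nabla_iv|^2\ge2|\nabla_iv|^2$. On the right, $|\nabla_if_n|\le C/n$ and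
$$2\alpha|\nabla_if_n||\nabla_i\varphi(w)|\le4\alpha Cn^{-1}\mathsf m_i^{1/2}|\nabla_iv|\le|\nabla_iv|^2+4C^2\alpha^2n^{-2}\mathsf m_i .$$
Absorb $\sum a_i|\nabla_iv|^2$ on the left, divide by $n^d$, and add the bound for the supremum of the first term to the bound for the second term at $t=0$. This gives \eqref{eq:energy}.

For $\alpha=1$, $\mathsf m_i\le\mathbf 1_{\Lambda^+}$, so $\mathcal S_1\le C$ by \eqref{eq:scaled} and \eqref{eq:C0}. This is the first bound in \eqref{eq:grad} for $w_n$, and it extends to $u_n$ since $|n\nabla_if_n|\le C\mathbf 1_{\Lambda^+}$. The other two follow from the Cauchy--Schwarz inequality with $\langle a_i^{\mp1}\mathbf 1_{\Lambda^+}\rangle_n\le C$.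
\end{proof}

\subsection{Strong compactness}

Let $\hat w_n(s,y)=w_n(n^2s,\lfloor ny\rfloor)$, the integer part taken coordinatewise, so that $\langle|w_n|^m\rangle_n=\int_0^T\!\int|\hat w_n|^m\,dy\,ds$. Strong convergence is needed because $w_n$ will be multiplied by oscillating functions of the environment.

\begin{lemma}\label{lem:compact}
Every subsequence of $(\hat w_n)$ has a further subsequence that converges in $L^1([0,T]\times\mathbb R^d)$ to a function $\bar w$ with $|\bar w|\le C_0$ and $\bar w=0$ off $[0,T]\times\overline Q$. Along it,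
\begin{equation}\label{eq:decouple}
\langle w_nG_n\Phi^a\rangle_n\to\int_{\mathcal Q}\bar wG\,ds\,dy\;\mathbb E[\Phi]\qquad(G\in C(\mathcal Q),\ \Phi\in\mathcal A).
\end{equation}
There are $\partial_i\bar w\in L^2(\mathcal Q)$ with $\int_{\mathcal Q}\bar w\,\partial_ig=-\int_{\mathcal Q}g\,\partial_i\bar w$ for all $g\in C^\infty(\mathcal Q)$ that vanish for $|y|_\infty$ near $K+1$.
\end{lemma}

\begin{proof}
\emph{Space.} For $z>0$ the $i$-th coordinates of $\lfloor n(y+ze_i)\rfloor$ and $\lfloor ny\rfloor$ differ by at most $\lfloor nz\rfloor+1$, so $|\hat w_n(s,y+ze_i)-\hat w_n(s,y)|\le\sum_{k=0}^{\lfloor nz\rfloor}|\nabla_iw_n(n^2s,\lfloor ny\rfloor+ke_i)|$. Integrating, using \eqref{eq:grad} and shifting one coordinate at a time, $\|\hat w_n(\cdot,\cdot+z)-\hat w_n\|_{L^1}\le C(|z|+\frac1n)$ for $z\in\mathbb R^d$. Let $\rho_\delta\ge0$ be smooth, supported in $\{|y|_\infty\le\delta\}$, with integral $1$, and let $W_n^\delta=\hat w_n*\rho_\delta$, the convolution taken in $y$. Then $\|\hat w_n-W_n^\delta\|_{L^1}\le C(\delta+\frac1n)$.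

\emph{Time.} The energy estimate gives no regularity in time, but the equation does after smoothing in space. Let $|y|_\infty\le K-2\delta$ and $n>2/\delta$. Then $W_n^\delta(s,y)=n^{-d}\sum_xw_n(n^2s,x)\rho^{n,y}(x)$, where $\rho^{n,y}(x)$ is the mean of $\rho_\delta(y-\cdot)$ over the cube $(x+[0,1)^d)/n$. This function is supported in $\Lambda$ and satisfies $|\rho^{n,y}|\le C_\delta$, $|\nabla_i\rho^{n,y}|\le C_\delta/n$. By \eqref{eq:backward} and \eqref{eq:parts},
$$|\partial_sW_n^\delta(s,y)|=\Big|\frac1{n^d}\sum_{x,i}a_i\,n\nabla_iu_n\,n\nabla_i\rho^{n,y}+\frac1{n^d}\sum_xh_n\rho^{n,y}\Big|\le\frac{C_\delta}{n^d}\sum_{x,i}a_i|n\nabla_iu_n|+C_\delta,$$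
evaluated at $t=n^2s$; the integral over $s\in[0,T]$ is at most $C'_\delta$ by \eqref{eq:grad}. Therefore $\int_0^{T-s'}|W_n^\delta(s+s',y)-W_n^\delta(s,y)|\,ds\le C_\delta's'$.

\emph{Compactness.} The Kolmogorov--Riesz theorem says that a bounded family in $L^1(\mathbb R^N)$, supported in a fixed bounded set and with $\|b(\cdot+z)-b\|_{L^1}\to0$ as $z\to0$ uniformly over the family, is precompact. The functions $W_n^\delta$, $n>2/\delta$, restricted to $B_\delta=[0,T]\times[-K+2\delta,K-2\delta]^d$, are bounded by $C_0$, Lipschitz in $y$ with constant $C_0\|\nabla\rho_\delta\|_{L^1}$, and satisfy the bound in time above; so they form a precompact family. Since $\hat w_n$ vanishes off $[-K,K+\frac1n]^d$ and is bounded by $C_0$, we have $\|\hat w_n-W_n^\delta\mathbf 1_{B_\delta}\|_{L^1}\le C(\delta+\frac1n)$. As $\delta$ is arbitrary, $(\hat w_n)$ is totally bounded in $L^1$.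

\emph{Decoupling.} Given $\varepsilon>0$ choose $W\in C(\mathcal Q)$ with $\|\bar w-W\|_{L^1(\mathcal Q)}\le\varepsilon$. By uniform continuity of $W$, $\langle|w_n-W_n|\rangle_n\to\|\bar w-W\|_{L^1(\mathcal Q)}$. Lemma~\ref{lem:local}(i) gives \eqref{eq:decouple} with $W$ in place of $w_n$ and $\bar w$, and both replacements cost at most $\varepsilon\|G\|_\infty\|\Phi\|_\infty$ in the limit.

\emph{Gradient.} Summing by parts and using \eqref{eq:decouple} with $\Phi=1$, $\langle g_n\,n\nabla_iw_n\rangle_n=\langle w_n\,n[g_n(\cdot-e_i)-g_n]\rangle_n\to-\int\bar w\,\partial_ig$. By \eqref{eq:grad} and Lemma~\ref{lem:local}(iii), the left side is bounded by $C\langle g_n^2a_i^{-1}\rangle_n^{1/2}\to C\,\mathbb E[\mathsf a_i^{-1}]^{1/2}\|g\|_{L^2}$. So $g\mapsto-\int\bar w\,\partial_ig$ is bounded on a dense subspace of $L^2(\mathcal Q)$, and the Riesz representation theorem applies.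
\end{proof}

\subsection{The limit of the flux}

Let $\mathcal G$ be the set of restrictions to $\mathcal Q$ of smooth functions with compact support in $(0,\infty)\times Q$. They need not vanish at $s=T$, which will carry the terminal condition to the limit; $\mathcal G$ is closed under differentiation. If $\eta(t,x)$ is absolutely continuous in $t$, vanishes off $\Lambda$, and $\eta(0,\cdot)=0$, then multiplying \eqref{eq:backward} by $\eta$, integrating by parts in time (the boundary terms vanish since $w_n(Tn^2,\cdot)=0$) and using \eqref{eq:parts} gives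
\begin{equation}\label{eq:weakform}
\langle w_n\,n^2\partial_t\eta\rangle_n+\sum_i\langle a_i\,n\nabla_iu_n\,n\nabla_i\eta\rangle_n+\langle h_n\eta\rangle_n=0 .
\end{equation}
To pass to the limit with $\eta=g_n$ we need the limit of the flux $a_i\,n\nabla_iu_n$, a product of two oscillating factors. The next lemma is the general form of \eqref{eq:model2}.

\begin{lemma}\label{lem:flux}
Along a subsequence as in Lemma~\ref{lem:compact}, with $\bar u=\bar w+f$, for all $g\in\mathcal G$ and all $i$,
$$\langle g_n\,a_i\,n\nabla_iu_n\rangle_n\to\int_{\mathcal Q}g\,(\bar A\nabla\bar u)_i\,ds\,dy .$$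
\end{lemma}

\begin{proof}
Fix $g$. It suffices to show that every further subsequence has a subsequence along which the claim holds.

\emph{Step 1: the field $U$.} For $\Phi\in\mathcal A$ let $\ell_n^i(\Phi)=\langle g_n\Phi^a\,n\nabla_iu_n\rangle_n$. By the Cauchy--Schwarz inequality, \eqref{eq:grad} and Lemma~\ref{lem:local}(iii) applied to $g^2$ and $\Phi^2\in\mathcal A$,
\begin{equation}\label{eq:ell}
\limsup_n|\ell_n^i(\Phi)|\le C\|g\|_{L^2}\,\mathbb E[\mathsf a_i^{-1}\Phi^2]^{1/2}.
\end{equation}
The measure $\mathsf a_i^{-1}\mathbb P$ is finite, so $L^2(\mathsf a_i^{-1}\mathbb P)$ is separable and $\mathcal A\supset C_b(\Omega)$ is dense in it. Choose a countable subset of $\mathcal A$ that is dense, and a diagonal subsequence along which $\ell^i_n$ converges on it for each $i$. By \eqref{eq:ell} applied to differences, $\ell_n^i(\Phi)$ converges for all $\Phi\in\mathcal A$, and the limit extends to a bounded linear functional, of the form $\Phi\mapsto\mathbb E[\mathsf a_i^{-1}\Xi_i\Phi]$ with $\Xi_i\in L^2(\mathsf a_i^{-1}\mathbb P)$.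 The field $U_i=\Xi_i/\mathsf a_i$ satisfies (a) of Definition~\ref{def:H}, and for $\Phi\in\mathcal A$
\begin{equation}\label{eq:twoscale}
\langle g_n\Phi^a\,n\nabla_iu_n\rangle_n\to\mathbb E[U_i\Phi],\qquad\langle g_n\Phi^a\,a_i\,n\nabla_iu_n\rangle_n\to\mathbb E[\mathsf a_iU_i\Phi].
\end{equation}
The second limit follows from the first applied to $(\mathsf a_i\wedge M)\Phi\in\mathcal A$: by \eqref{eq:grad} and \eqref{eq:tails}, $\langle a_i\mathbf 1_{\{a_i>M\}}|n\nabla_iu_n|\rangle_n\le CM^{(1-p)/2}$, and $\mathbb E[\mathsf a_i|U_i|\mathbf 1_{\{\mathsf a_i>M\}}]\to0$ as $M\to\infty$.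

\emph{Step 2: the mean.} The last part of the proof of Lemma~\ref{lem:compact} shows $\langle g_n\,n\nabla_iw_n\rangle_n\to\int g\,\partial_i\bar w$, and $\langle g_n\,n\nabla_if_n\rangle_n\to\int g\,\partial_if$ is a Riemann sum. So $\mathbb E[U]=\xi_g:=\int_{\mathcal Q}g\nabla\bar u\,ds\,dy$.

\emph{Step 3: property (b).} Let $F\in C_b(\Omega)$. Summation by parts gives
$$\langle g_nF^a\,n\nabla_j\nabla_iu_n\rangle_n=\big\langle\big[g_n(\cdot-e_j)(F\circ\tau_{0,-e_j})^a-g_nF^a\big]\,n\nabla_iu_n\big\rangle_n .$$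
Replacing $g_n(\cdot-e_j)$ by $g_n$ costs $O(1/n)$ by \eqref{eq:grad}, so the limit is $\mathbb E[U_i(F\circ\tau_{0,-e_j}-F)]=\mathbb E[(D_jU_i)F]$. The left side is symmetric in $i,j$. Hence $\mathbb E[(D_jU_i-D_iU_j)F]=0$ for all $F\in C_b(\Omega)$, which is (b).

\emph{Step 4: property (c).} The microscopic equation appears when \eqref{eq:weakform} is tested with a function of size $1/n$ that oscillates with the environment, for then $n\nabla_i\eta$ is of order one. Let $Y_1,\dots,Y_d\in\mathcal N$, $\phi=D^*Y$, $Z=D_0Y$, and $\eta=\frac1ng_n\phi^a$, which is admissible in \eqref{eq:weakform}. We have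
$$n^2\partial_t\eta=n\,g_n(D^*Z)^a+\tfrac1n(\partial_sg)_n\phi^a,\qquad n\nabla_i\eta=g_n(D_i\phi)^a+\phi^a(\cdot+e_i)\nabla_ig_n .$$
The second terms on the right are $O(1/n)$ and so is $\eta$; by \eqref{eq:C0} and \eqref{eq:grad} they contribute $O(1/n)$ to \eqref{eq:weakform}. The term of order $n$ is harmless because it is a divergence: summation by parts gives $\langle w_n\,n\,g_n(D^*Z)^a\rangle_n=\sum_i\langle Z_i^a\,n\nabla_i(w_ng_n)\rangle_n$. Therefore
$$\sum_i\langle Z_i^a\,n\nabla_i(w_ng_n)\rangle_n+\sum_i\langle g_n(D_i\phi)^a\,a_i\,n\nabla_iu_n\rangle_n=O(1/n).$$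
The second sum tends to $\mathbb E[\mathsf aU\cdot DD^*Y]$ by \eqref{eq:twoscale}. In the first write
$$n\nabla_i(w_ng_n)=g_n(\cdot+e_i)\,n\nabla_iu_n-g_n(\cdot+e_i)\,n\nabla_if_n+w_n\,n\nabla_ig_n .$$
The shift of $g_n$ costs $O(1/n)$ as before, $n\nabla_if_n$ and $n\nabla_ig_n$ are uniformly close to $(\partial_if)_n$ and $(\partial_ig)_n$, and so the three parts contribute $\mathbb E[U_iZ_i]$ by \eqref{eq:twoscale}, $-\int g\,\partial_if\;\mathbb E[Z_i]=0$ by Lemma~\ref{lem:local}(i), and $\int\bar w\,\partial_ig\;\mathbb E[Z_i]=0$ by \eqref{eq:decouple}. Thus \eqref{eq:weakc} holds, and (c) follows from Lemma~\ref{lem:weak}.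

\emph{Step 5: identification.} We have $U\in\mathcal H$ with mean $\xi_g$, so $U=U^{\xi_g}$ by Lemma~\ref{lem:existence}. The second limit in \eqref{eq:twoscale} with $\Phi=1$ equals $\mathbb E[\mathsf a_iU_i^{\xi_g}]=(\bar A\xi_g)_i$.
\end{proof}

\subsection{The limit vanishes}

\begin{lemma}\label{lem:Lm}
$\langle|w_n|^m\rangle_n\to0$ for every $m\in[1,\infty)$.
\end{lemma}

\begin{proof}
By \eqref{eq:C0} and Lemma~\ref{lem:compact} it suffices to show that every limit $\bar w$ is zero. Take $\eta=g_n$ with $g\in\mathcal G$ in \eqref{eq:weakform}. Here $n^2\partial_t\eta=(\partial_sg)_n$, and $n\nabla_ig_n$ may be replaced by $(\partial_ig)_n$ at a cost $O(1/n)$ by \eqref{eq:grad}. By \eqref{eq:decouple} and Lemma~\ref{lem:flux} applied to $\partial_ig\in\mathcal G$,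
$$\int_{\mathcal Q}\big[\bar w\,\partial_sg+\bar A\nabla(\bar w+f)\cdot\nabla g+hg\big]\,ds\,dy=0 .$$
The choice $h=\operatorname{div}(\bar A\nabla f)$ makes the terms with $f$ and $h$ cancel, and
\begin{equation}\label{eq:limit}
\int_{\mathcal Q}\big[\bar w\,\partial_sg+\bar A\nabla\bar w\cdot\nabla g\big]\,ds\,dy=0\qquad(g\in\mathcal G).
\end{equation}
This is the backward heat equation with zero terminal and lateral data, and we show that its solution is zero. Extend $\bar w$ and $\nabla\bar w$ by $0$ for $s>T$. Let $\chi_\varepsilon\ge0$ be smooth, supported in $(-\varepsilon,\varepsilon)$, with integral $1$, and for $s>\varepsilon$ put $w^\varepsilon(s,y)=\int\chi_\varepsilon(s-s')\bar w(s',y)\,ds'$. This is a smooth function of $s$ with values in $L^2$. By the last assertion of Lemma~\ref{lem:compact}, $w^\varepsilon(s,\cdot)$ lies in $H^1((-K-1,K+1)^d)$, with gradient $\int\chi_\varepsilon(s-s')\nabla\bar w(s',\cdot)\,ds'$, and it vanishes off $\overline Q$. It is therefore an $H^1$ limit of functions in $C_c^\infty(Q)$: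 the dilations $y\mapsto w^\varepsilon(s,\nu y)$, $\nu\downarrow1$, have compact support in $Q$ and converge in $H^1$, and they can be mollified. Taking $g(s',y)=\chi_\varepsilon(s-s')\phi(y)$ with $\phi\in C_c^\infty(Q)$ in \eqref{eq:limit} gives $\int\partial_sw^\varepsilon(s)\,\phi\,dy=\int\bar A\nabla w^\varepsilon(s)\cdot\nabla\phi\,dy$, and letting $\phi\to w^\varepsilon(s)$ in $H^1$,
$$\frac d{ds}\|w^\varepsilon(s)\|_{L^2}^2=2\int\bar A\nabla w^\varepsilon(s)\cdot\nabla w^\varepsilon(s)\,dy\ge0$$
by Lemma~\ref{lem:existence}. Since $w^\varepsilon(s)=0$ for $s>T+\varepsilon$, we get $w^\varepsilon(s)=0$ for all $s>\varepsilon$. Letting $\varepsilon\downarrow0$ gives $\bar w=0$.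
\end{proof}

\section{From the mean to the supremum}\label{sec:moser}

Lemma~\ref{lem:Lm} used only $p,q>1$, so it holds for the slow vertex of Proposition~\ref{prop:counter}(a). There the IIP fails, and since Section~\ref{sec:martingale} derives it from Proposition~\ref{prop:key} alone, that proposition must fail too. The passage to the supremum therefore has to use \eqref{eq:mixed}.

For $b$ on $[0,Tn^2]\times\mathbb Z^d$ vanishing off $\Lambda$ and $k,l\in[1,\infty)$ put
$$\|b(t)\|_{l}=\Big(\frac1{n^d}\sum_x|b(t,x)|^l\Big)^{1/l},\qquad\|b\|_{k,l}=\Big(\frac1{n^2}\int_0^{Tn^2}\|b(t)\|_l^k\,dt\Big)^{1/k}.$$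
The underlying measures have mass $T$ and at most $(2K+1)^d$. With $M_0=T(2K+1)^d$, H\"older's inequality gives
\begin{equation}\label{eq:monotone}
\|b\|_{k,l}\le M_0^{1/\min(k,l)}\|b\|_{k',l'}\qquad(k\le k',\ l\le l').
\end{equation}
Write $k'=k/(k-1)$ for the conjugate of $k=p_{\mathrm t},p_{\mathrm x}$, and let $\alpha\ge2$, $w=w_n$, $v=w|w|^{\alpha-1}$, $\mathsf V=v^2=|w|^{2\alpha}$.

The mechanism is this. The right side $\mathcal S_\alpha$ of the energy estimate is controlled by the norm of $\mathsf V$ with exponents $(p_{\mathrm t}',p_{\mathrm x}')$: large conductances raise the price. The left side controls $\mathsf V$ with exponents $(\infty,1)$ and, through the Sobolev inequality, with exponents $(\beta,k_*)$ defined below: small conductances lower the gain. Interpolation gives all exponents whose reciprocals lie on the segment from $(0,1)$ to $(1/\beta,1/k_*)$. Condition \eqref{eq:mixed} says that the point $(1/p'_{\mathrm t},1/p'_{\mathrm x})$ lies strictly above this segment, so that each round improves the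 exponents by a fixed factor $\lambda>1$.

\subsection{The price}

As for \eqref{eq:scaled}, (A3$'$) at the scale $\lceil n\max(K+2,\sqrt T)\rceil$ gives
\begin{equation}\label{eq:mixedscaled}
\frac1{n^2}\int_0^{Tn^2}\Big(\frac1{n^d}\sum_{e\in E(\Lambda)}a_t(e)^{p_{\mathrm x}}\Big)^{p_{\mathrm t}/p_{\mathrm x}}dt\le C,\qquad\frac1{n^2}\int_0^{Tn^2}\mathsf b(t)^{q_{\mathrm t}}\,dt\le C,
\end{equation}
where $\mathsf b(t)=(n^{-d}\sum_{e\in E(\Lambda)}a_t(e)^{-q_{\mathrm x}})^{1/q_{\mathrm x}}$. Since $\sum_x\mathsf m_i^{l}\le2\sum_x|w|^{(2\alpha-2)l}$, H\"older's inequality in space and then in time gives $\langle a_i\mathsf m_i\rangle_n\le C\||w|^{2\alpha-2}\|_{p'_{\mathrm t},p'_{\mathrm x}}$. By \eqref{eq:C0} and \eqref{eq:monotone}, $\langle|w|^{2\alpha-1}\rangle_n\le C_0\||w|^{2\alpha-2}\|_{1,1}$ obeys the same bound. Finally $|w|^{2\alpha-2}=\mathsf V^{1-1/\alpha}$, and \eqref{eq:monotone} with both exponents multiplied by $\alpha/(\alpha-1)$ gives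
\begin{equation}\label{eq:price}
\mathcal S_\alpha\le C\alpha^2\|\mathsf V\|_{p'_{\mathrm t},p'_{\mathrm x}}^{1-1/\alpha}.
\end{equation}

\subsection{The gain}

\begin{lemma}[Sobolev inequality]\label{lem:sobolev}
Let $1\le r<d$ and $\frac1{r^*}=\frac1r-\frac1d$. For $v$ on $\mathbb Z^d$ with finite support and all $n\ge1$,
$$\Big(\frac1{n^d}\sum_x|v|^{r^*}\Big)^{1/r^*}\le C_{r,d}\sum_i\Big(\frac1{n^d}\sum_x|n\nabla_iv|^r\Big)^{1/r}.$$
\end{lemma}

\begin{proof}
The powers of $n$ cancel because $\frac d{r^*}=\frac dr-1$, so let $n=1$. The Loomis--Whitney inequality states that for $G_1,\dots,G_d\ge0$ on $\mathbb Z^{d-1}$, $\sum_x\prod_iG_i(\hat x_i)^{1/(d-1)}\le\prod_i(\sum G_i)^{1/(d-1)}$, where $\hat x_i$ is $x$ with its $i$-th coordinate removed. For $r=1$, $|v(x)|\le G_i(\hat x_i):=\sum_{k\in\mathbb Z}|\nabla_iv(x+ke_i)|$ for each $i$, so $|v|^{d/(d-1)}\le\prod_iG_i^{1/(d-1)}$ and $\|v\|_{\ell^{d/(d-1)}}\le\prod_i\|\nabla_iv\|_{\ell^1}^{1/d}\le\sum_i\|\nabla_iv\|_{\ell^1}$. For $r>1$ let $s=\frac{r(d-1)}{d-r}>1$; then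 $\frac{sd}{d-1}=r^*=(s-1)\frac r{r-1}$. Apply the case $r=1$ to $|v|^s$, use $|\nabla_i|v|^s|\le s(|v|^{s-1}+|v(\cdot+e_i)|^{s-1})|\nabla_iv|$ and H\"older's inequality to get $\|v\|_{\ell^{r^*}}^s\le2s\|v\|_{\ell^{r^*}}^{s-1}\sum_i\|\nabla_iv\|_{\ell^r}$.
\end{proof}

The right side of \eqref{eq:mixed} is positive, so $\frac1{q_{\mathrm x}}<\frac2d$. Let $r=\frac{2q_{\mathrm x}}{q_{\mathrm x}+1}$, chosen so that $\frac r{2-r}=q_{\mathrm x}$. Then $1<r<2\le d$, and $k_*:=r^*/2$ satisfies $1-\frac1{k_*}=\frac2d-\frac1{q_{\mathrm x}}>0$. Write $|n\nabla_iv|^r=(a_i|n\nabla_iv|^2)^{r/2}a_i^{-r/2}$ and apply H\"older's inequality with exponents $\frac2r$ and $\frac2{2-r}$; only edges in $E(\Lambda)$ contribute. With Lemma~\ref{lem:sobolev},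
$$\|\mathsf V(t)\|_{k_*}\le C\Big(\frac1{n^d}\sum_{x,i}|n\nabla_iv|^r\Big)^{2/r}\le C\,\mathsf b(t)\,\mathcal E(t),\qquad\mathcal E(t)=\frac1{n^d}\sum_{x,i}a_i|n\nabla_iv|^2 .$$
The factor $\mathcal E$ is integrable in time and $\mathsf b$ is in $L^{q_{\mathrm t}}$, so the product has a moment of order $\beta=\frac{q_{\mathrm t}}{q_{\mathrm t}+1}<1$: by H\"older's inequality with exponents $\frac1\beta$ and $\frac1{1-\beta}=q_{\mathrm t}+1$, by \eqref{eq:mixedscaled} and \eqref{eq:energy},
\begin{equation}\label{eq:beta}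
\frac1{n^2}\int_0^{Tn^2}\|\mathsf V(t)\|_{k_*}^\beta\,dt\le C\Big(\frac1{n^2}\int_0^{Tn^2}\mathsf b^{q_{\mathrm t}}dt\Big)^{1-\beta}\Big(\frac1{n^2}\int_0^{Tn^2}\mathcal E\,dt\Big)^\beta\le C\mathcal S_\alpha^\beta .
\end{equation}
For $\lambda>1$ let
$$\theta=\frac{\beta}{\lambda p'_{\mathrm t}}=\frac{1-1/p_{\mathrm t}}{\lambda(1+1/q_{\mathrm t})}\in(0,1),\qquad\frac1l=1-\theta+\frac\theta{k_*}=1-\theta\Big(\frac2d-\frac1{q_{\mathrm x}}\Big).$$
At $\lambda=1$ the inequality $\frac1l<\frac1{\lambda p'_{\mathrm x}}=1-\frac1{p_{\mathrm x}}$ is exactly \eqref{eq:mixed}. By continuity we can fix $\lambda>1$ with $\lambda p'_{\mathrm x}\le l$. The interpolation inequality $\|\mathsf V(t)\|_l\le\|\mathsf V(t)\|_1^{1-\theta}\|\mathsf V(t)\|_{k_*}^\theta$, raised to the power $k=\lambda p_{\mathrm t}'=\beta/\theta$ and integrated with $\sup_t\|\mathsf V(t)\|_1\le\mathcal S_\alpha$ and \eqref{eq:beta}, gives $\|\mathsf V\|_{k,l}^k\le C\mathcal S_\alpha^{(1-\theta)k+\beta}=C\mathcal S_\alpha^k$. By \eqref{eq:monotone},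
\begin{equation}\label{eq:gain}
\|\mathsf V\|_{\lambda p'_{\mathrm t},\lambda p'_{\mathrm x}}\le C\mathcal S_\alpha .
\end{equation}

\subsection{Iteration}

\begin{proof}[Proof of Proposition~\ref{prop:key}]
Let $N(\alpha)=\|w\|_{2\alpha p'_{\mathrm t},2\alpha p'_{\mathrm x}}$. Since $\|\mathsf V\|_{k,l}=\|w\|_{2\alpha k,2\alpha l}^{2\alpha}$, the bounds \eqref{eq:price} and \eqref{eq:gain} combine to
$$N(\lambda\alpha)\le(C_1\alpha^2)^{1/(2\alpha)}N(\alpha)^{1-1/\alpha}\qquad(\alpha\ge2)$$
with a constant $C_1\ge1$ independent of $n$ and $\alpha$. Let $\alpha_j=2\lambda^j$, $N_j=N(\alpha_j)$, $\kappa_j=(C_1\alpha_j^2)^{1/(2\alpha_j)}\ge1$ and $\gamma_j=\prod_{i<j}(1-1/\alpha_i)$. Because $\alpha_j$ grows geometrically, $C_2=\prod_j\kappa_j<\infty$ and $\gamma_j\downarrow\gamma>0$. By induction $N_j\le(\prod_{i<j}\kappa_i)N_0^{\gamma_j}$; in the inductive step the product, being at least $1$, does not increase when raised to the power $1-1/\alpha_j$. By \eqref{eq:monotone} and Lemma~\ref{lem:Lm} with $m=4\max(p'_{\mathrm t},p'_{\mathrm x})$,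 $N_0\to0$ as $n\to\infty$. For $n$ so large that $N_0\le1$, we get $N_j\le C_2N_0^\gamma$ for all $j$. For fixed $n$ let $k_j=2\alpha_j\min(p'_{\mathrm t},p'_{\mathrm x})\to\infty$. Then $\|w\|_{k_j,k_j}\le M_0^{1/k_j}N_j$ by \eqref{eq:monotone}, and $\|w\|_{k_j,k_j}$ tends to the essential supremum of $|w|$, which is the supremum since $w$ is continuous in $t$. Hence $\sup|w_n|\le C_2N_0^\gamma\to0$.
\end{proof}

\section{Convergence of the walk}\label{sec:martingale}

We prove Theorem~\ref{thm:mixed}, and with it Theorem~\ref{thm:main}. Let $t_n\ge0$, $t_n/n^2\to s$, $x_n/n\to y$; the IIP is the case $t_n=0$, $x_n=0$. Fix $s_*,y_*$ with $t_n\le s_*n^2$ and $|x_n|_\infty\le y_*n$ for all $n$. The integers $T,K$ now vary. Let $\sigma_K$ be the exit time from $\Lambda_{Kn}$, and for $f\in C_c^\infty((-K,K)^d)$ let $\epsilon_n(f)=2\sup|w_n|$, which depends on $T,K$ and tends to $0$ by Proposition~\ref{prop:key}. Optional stopping in \eqref{eq:martingale} gives, for $0\le t\le Tn^2$, $x\in\Lambda_{Kn}$ and stopping times $\varrho\le\varrho'$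 with values in $[t,Tn^2]$, on the event $\{\varrho<\sigma_K\}$,
\begin{equation}\label{eq:approx}
\Big|E_{t,x}\Big[f_n(X_{\varrho'\wedge\sigma_K})-f_n(X_\varrho)-n^{-2}\int_\varrho^{\varrho'\wedge\sigma_K}h_n(X_u)\,du\,\Big|\,\mathcal F_\varrho\Big]\Big|\le\epsilon_n(f).
\end{equation}
Everything below follows from \eqref{eq:approx}, which is uniform in the starting point. Fix $\zeta\in C_c^\infty((-1,1)^d)$ with $0\le\zeta\le1$ and $\zeta=1$ on $[-\frac12,\frac12]^d$, and let $C_\zeta=\|\sum_{i,j}\bar A_{ij}\partial_i\partial_j\zeta\|_\infty$. For $f=\zeta((\cdot-z)/\delta)$ we have $\|h\|_\infty=C_\zeta\delta^{-2}$.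

\subsection{Containment and non-explosion}

Let $f=\zeta(\cdot/K)$, $|x|_\infty\le Kn/2$ and $0\le t\le Tn^2$. Then $f_n(x)=1$ and $f_n(X_{Tn^2\wedge\sigma_K})\le\mathbf 1_{\{\sigma_K>Tn^2\}}$, so \eqref{eq:approx} with $\varrho=t$, $\varrho'=Tn^2$ gives
\begin{equation}\label{eq:contain}
P_{t,x}(\sigma_K\le Tn^2)\le TC_\zeta K^{-2}+\epsilon_n(\zeta(\cdot/K)).
\end{equation}
Fix $t\ge0$, $x$ and $t_0>t$, and let $T=1$. For large $n$, explosion before $t_0\le n^2$ forces $\sigma_K\le n^2$. Letting $n\to\infty$ and then $K\to\infty$ in \eqref{eq:contain}, we find that the chain started from any $(t,x)$ with $t\ge0$ does not explode a.s.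

\subsection{Tightness}

Let $X^n_r=\frac1nX_{t_n+rn^2}$ under $P=P_{t_n,x_n}$. Aldous' criterion states that the laws of c\`adl\`ag processes $X^n$ are tight on $D([0,\infty),\mathbb R^d)$ if for every $T_1>0$
\begin{itemize}
\item[(i)] $\lim_{K\to\infty}\limsup_nP(\sup_{r\le T_1}|X_r^n|_\infty>K)=0$, and
\item[(ii)] $X^n_{\varrho_n+\vartheta_n}-X^n_{\varrho_n}\to0$ in probability for all stopping times $\varrho_n\le T_1$ of $X^n$ and all numbers $\vartheta_n\in[0,1]$ with $\vartheta_n\to0$.
\end{itemize}
Property (i) is \eqref{eq:contain} with $T\ge s_*+T_1$ and $K\ge2y_*$.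

For (ii) we want to apply \eqref{eq:approx} to a bump function centered at the random point $X^n_{\varrho_n}$. Proposition~\ref{prop:key} is not uniform in $f$, so we use finitely many centers. Let $\delta\in(0,1]$, $K'\ge y_*$, $K\ge K'+2$, $T\ge s_*+T_1+1$. Choose a finite set $\mathcal Y\subset[-K',K']^d$ such that every point of $[-K',K']^d$ is within $|\cdot|_\infty$-distance $\delta/2$ of $\mathcal Y$, and let $f^z=\zeta((\cdot-z)/\delta)\in C_c^\infty((-K,K)^d)$ for $z\in\mathcal Y$. The event $A_n=\{\sigma_K>t_n+\varrho_nn^2,\ |X^n_{\varrho_n}|_\infty\le K'\}$ contains $\{\sup_{r\le T_1}|X^n_r|_\infty\le K'\}$. Partition it into events $A_n^z$, $z\in\mathcal Y$, determined at time $\varrho_n$, with $|X^n_{\varrho_n}-z|_\infty\le\delta/2$ on $A_n^z$. Let $\varrho^z_n$ be the first time $r\ge\varrho_n$ with $|X_r^n-z|_\infty\ge\delta$, or $\varrho_n+\vartheta_n$ if that is smaller. On $A^z_n$, since jumps have size $1/n$, $|X^n_r|_\infty\le K'+\delta+\frac1n\le K$ for $\varrho_n\le r\le\varrho_n^z$, so the chain has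 not left $\Lambda_{Kn}$. Moreover $f^z(X^n_{\varrho_n})=1$, and $\mathbf 1_{\{|X^n_{\varrho^z_n}-z|_\infty\ge\delta\}}\le1-f^z(X^n_{\varrho_n^z})$. By \eqref{eq:approx}, on $A_n^z$ the conditional probability of $|X^n_{\varrho^z_n}-z|_\infty\ge\delta$ is at most $\vartheta_nC_\zeta\delta^{-2}+\epsilon_n(f^z)$. On the opposite event $\varrho_n^z=\varrho_n+\vartheta_n$ and $|X^n_{\varrho_n+\vartheta_n}-X^n_{\varrho_n}|_\infty<\frac32\delta$. Hence
$$P\big(|X^n_{\varrho_n+\vartheta_n}-X^n_{\varrho_n}|_\infty\ge2\delta\big)\le P\Big(\sup_{r\le T_1}|X_r^n|_\infty>K'\Big)+\vartheta_nC_\zeta\delta^{-2}+\max_{z\in\mathcal Y}\epsilon_n(f^z).$$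
Let $n\to\infty$ and then $K'\to\infty$, using (i). So $(X^n)$ is tight. A weak limit in the Skorokhod space of processes whose jumps are bounded by $1/n$ has continuous paths, so every limit point does.

\subsection{Identification of the limit}

Let $f\in C_c^\infty(\mathbb R^d)$, $0\le r_1<\dots<r_k\le r<r'$, let $G$ be bounded and continuous on $(\mathbb R^d)^k$, and for a path $\mathsf x$ put
$$\Xi(\mathsf x)=G(\mathsf x_{r_1},\dots,\mathsf x_{r_k})\Big(f(\mathsf x_{r'})-f(\mathsf x_r)-\int_r^{r'}h(\mathsf x_u)\,du\Big).$$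
Fix $T\ge s_*+r'$, let $C_3=\|G\|_\infty(2\|f\|_\infty+T\|h\|_\infty)$, and let $K\ge2y_*$ be such that $f$ is supported in $(-K,K)^d$. Let $\Xi_n$ be defined as $\Xi(X^n)$, but with the bracket replaced by the random variable in \eqref{eq:approx} for $\varrho=t_n+rn^2$, $\varrho'=t_n+r'n^2$, and multiplied by $\mathbf 1_{\{\varrho<\sigma_K\}}$. Then $|E[\Xi_n]|\le\|G\|_\infty\epsilon_n(f)$, both $\Xi_n$ and $\Xi(X^n)$ are bounded by $C_3$, and they agree on $\{\sigma_K>Tn^2\}$. By \eqref{eq:contain},
$$\limsup_n|E[\Xi(X^n)]|\le2C_3\limsup_nP(\sigma_K\le Tn^2)\le2C_3TC_\zeta K^{-2},$$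
and letting $K\to\infty$ gives $E[\Xi(X^n)]\to0$.

Let $\mathsf B$ be a limit point. It has continuous paths and $\mathsf B_0=y$. Convergence in the Skorokhod topology to a continuous path is locally uniform convergence, so the bounded functional $\Xi$ is continuous at almost every path of $\mathsf B$, and $E[\Xi(\mathsf B)]=0$. By the monotone class theorem, $f(\mathsf B_r)-\int_0^r\frac12\sum_{i,j}\Sigma_{ij}\partial_i\partial_jf(\mathsf B_u)\,du$ is a martingale in the natural filtration of $\mathsf B$, for every $f\in C_c^\infty(\mathbb R^d)$. Take $f$ equal to $z_i$, or to $z_iz_j$, on a neighborhood of a large closed ball; there $h=0$, respectively $h=\Sigma_{ij}$. Stopping at the exit times from balls of growing radius, we see that $\mathsf B^i_r$ and $\mathsf B^i_r\mathsf B^j_r-\Sigma_{ij}r$ are continuous local martingales. L\'evy's characterization states that a continuous process with these properties is a Brownian motion with covariance $\Sigma$. All limit points thus have the same law, and $X^n$ converges to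 Brownian motion with covariance $\Sigma$ started at $y$. The matrix $\bar A$ was constructed from $\mathbb P$ alone, and $\xi\cdot\Sigma\xi=2\,\xi\cdot\bar A\xi\ge2c_0|\xi|^2$ by Lemma~\ref{lem:existence}, so $\Sigma$ is non-degenerate. This completes the proof of Theorems~\ref{thm:main} and~\ref{thm:mixed}.\hfill$\square$

\begin{thebibliography}{1}

\bibitem{Biskup}
Marek Biskup, \emph{Homogenization theory of random walks among deterministic conductances}, arXiv:2303.08382 (2023).

\end{thebibliography}
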